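
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Sum-of-squares elliptopes of high degree\\ contain the adjusted Montanari--Sen witness}


\begin{abstract}
Let $P$ be the orthogonal projection onto the span of the top $\lfloor \delta N\rfloor$ eigenvectors of an $N\times N$ GOE matrix, and let $M^{(\delta)}$ be the matrix with entries $P_{ij}/\sqrt{P_{ii}P_{jj}}$. We prove that for all fixed $\alpha,\delta\in(0,1)$ and every fixed even $d$, the matrix $(1-\alpha)M^{(\delta)}+\alpha I_N$ is, with probability tending to one, the second-moment matrix of a degree-$d$ pseudoexpectation over the hypercube. This confirms a conjecture posed by Kunisky and Bandeira. The degree may grow like a small power of $N$, and $\alpha$ may decrease almost as fast as $N^{-1/6}$. The proof takes pseudomoment matrices supported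 on random subspaces of the eigenspace of dimension about $N^{2/3}$, which are supplied by the sum-of-squares lower bound for Planted Affine Planes, and averages them over these subspaces. An operator norm inequality for polynomial random matrices with orthogonal and signed-permutation symmetry shows that only the parts of degree zero and two of the average survive. The requirement that the range lie in the eigenspace then forces the average to be close to a multiple of $P$.
\end{abstract}

\section{Introduction}

\subsection{The question}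

Let $W\sim\mathsf{GOE}(N)$: a real symmetric $N\times N$ matrix with $W_{ii}\sim\mathcal N(0,2/N)$ and $W_{ij}=W_{ji}\sim\mathcal N(0,1/N)$ for $i<j$, the entries on and above the diagonal being independent. Consider the maximum of $x^\top Wx$ over $x\in\{\pm1\}^N$. Since $x^\top Wx=\langle W,xx^\top\rangle$, this is a linear maximization over the \emph{cut polytope} $\mathrm{conv}\{xx^\top:x\in\{\pm1\}^N\}$. The sum-of-squares method replaces this polytope by larger convex sets that are easier to optimize over. Their elements are the second moments of ``expectations'' that need be nonnegative only on squares of low-degree polynomials.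

\begin{definition}\label{def:elliptope}
Let $d$ be a positive even integer. A \emph{degree-$d$ pseudoexpectation} is a linear functional $\widetilde{\mathbb E}$ on the real polynomials of degree at most $d$ in $x_1,\dots,x_N$ with
\begin{enumerate}
\item[(i)] $\widetilde{\mathbb E}[1]=1$;
\item[(ii)] $\widetilde{\mathbb E}[(x_i^2-1)q]=0$ for all $i\in[N]$ and all $q$ with $\deg q\le d-2$;
\item[(iii)] $\widetilde{\mathbb E}[p^2]\ge0$ for all $p$ with $\deg p\le d/2$.
\end{enumerate}
The \emph{degree-$d$ elliptope} $\mathcal E_d^N$ is the set of symmetric $N\times N$ matrices $M$ for which there is such an $\widetilde{\mathbb E}$ with $M_{ij}=\widetilde{\mathbb E}[x_ix_j]$ for all $i,j\in[N]$.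
\end{definition}

The sets $\mathcal E_2^N\supseteq\mathcal E_4^N\supseteq\cdots$ all contain the cut polytope. The first one, $\mathcal E_2^N$, consists of all positive semidefinite matrices with unit diagonal: for such $M$, the moments up to order two of $\mathcal N(0,M)$ satisfy (i)--(iii) with $d=2$. Every $M\in\mathcal E^N_d$ is positive semidefinite with trace $N$, so $\langle W,M\rangle\le N\lambda_{\max}(W)=(2+o(1))N$. In degree two this eigenvalue bound is essentially attained, as the following matrix shows. For $\delta\in(0,1)$ put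
\[
n=\lfloor\delta N\rfloor ,\qquad V=\text{span of the eigenvectors of the $n$ largest eigenvalues of }W,\qquad P=P_V ,
\]
where $P_V$ is the orthogonal projection onto $V$. The \emph{Montanari--Sen witness} is
\[
M^{(\delta)}_{ij}=\frac{P_{ij}}{\sqrt{P_{ii}P_{jj}}},
\]
which is almost surely well defined. It is the Gram matrix of the unit vectors $Pe_i/\|Pe_i\|$, so $M^{(\delta)}\in\mathcal E_2^N$. Since $P_{ii}\approx n/N$, it is close to $\frac NnP$, and $\langle W,\frac NnP\rangle$ is $N$ times the mean of the top $n$ eigenvalues, which is close to $2N$ when $\delta$ is small. By contrast, the maximum over the cut polytope is at most $(2\sqrt{2/\pi}+o(1))N\approx1.596\,N$ with high probability (Section~\ref{sec:cut}).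

Does raising the degree $d$ to a larger constant exclude the witness? It is natural to allow a small adjustment towards the identity,
\[
M^{(\alpha,\delta)}=(1-\alpha)M^{(\delta)}+\alpha I_N ,\qquad\alpha\in(0,1),
\]
because all small zero-diagonal perturbations of $I_N$ lie in every $\mathcal E^N_d$ (Lemma~\ref{lem:ball}) and the adjustment costs only about a factor $1-\alpha$ in the objective. For $d=4$ it is known that $M^{(\alpha,\delta)}\in\mathcal E_4^N$ with probability tending to one, for all $\alpha,\delta\in(0,1)$. The witness depends only on the random subspace $V$, and a generic subspace of dimension proportional to $N$ should look featureless to polynomials of bounded degree, so one would guess that the same holds for every fixed $d$. This was posed as a conjecture in \cite{KB}.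

\subsection{Results}

``W.h.p.'' means with probability tending to $1$ as $N\to\infty$; $\|\cdot\|$, $\|\cdot\|_F$ and $\|\cdot\|_*$ are the operator, Frobenius and trace norms.

\begin{theorem}\label{thm:main}
For all $\alpha,\delta\in(0,1)$ and every positive even integer $d$,
\[
\lim_{N\to\infty}\mathbb P\big[M^{(\alpha,\delta)}\in\mathcal E_d^N\big]=1 .
\]
\end{theorem}

\begin{theorem}\label{thm:strong}
Fix $\delta\in(0,1)$ and $\varepsilon\in(0,1/24)$. There is $c=c(\varepsilon)>0$ such that for every sequence of positive even integers $d=d_N$ with $d_N\le N^c$ for all large $N$, w.h.p.: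
\begin{enumerate}
\item[(1)] there is $\widehat M\in\mathcal E_d^N$ with range contained in $V$ and $\|\widehat M-M^{(\delta)}\|\le N^{-1/6+3\varepsilon}$;
\item[(2)] simultaneously for all $\alpha\in[N^{-1/6+4\varepsilon},1)$ and all symmetric zero-diagonal $\Delta$ with $\|\Delta\|\le\alpha/2$, one has $M^{(\alpha,\delta)}+\Delta\in\mathcal E_d^N$.
\end{enumerate}
\end{theorem}

As $\varepsilon<1/24$, the threshold $N^{-1/6+4\varepsilon}$ tends to $0$, so part (2) with $\varepsilon=1/48$, $\Delta=0$ and $\alpha,d$ fixed gives Theorem~\ref{thm:main}. The degree cannot be left unrestricted: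

\begin{proposition}\label{prop:cut}
Let $\alpha,\delta\in(0,1)$, and let $m(\delta)$ be the mean of the top $\delta$-fraction of the semicircle law on $[-2,2]$, so that $m(\delta)\to2$ as $\delta\to0$. If $(1-\alpha)m(\delta)>2\sqrt{2/\pi}$, then $\mathbb P[M^{(\alpha,\delta)}\in\mathcal E_{2N}^N]\to0$.
\end{proposition}

We do not settle $\alpha=0$. Theorem~\ref{thm:strong}(1) says only that $M^{(\delta)}$ is within $N^{-1/6+o(1)}$ in operator norm of an element of $\mathcal E^N_d$ supported on the same eigenspace. The exponent $1/6$ comes from the range of parameters in Theorem~\ref{thm:pap} below; we do not claim that it is optimal.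

\subsection{The idea}\label{sec:idea}

\emph{Approximation suffices.} Every zero-diagonal perturbation of $I_N$ of operator norm at most $0.56$ stays in the cut polytope. Hence, for $\alpha>0$, it is enough to find some $\widehat M\in\mathcal E_d^N$ with $\|\widehat M-M^{(\delta)}\|=o(1)$: the part $\alpha I_N$ absorbs the error (Section~\ref{sec:elliptope}).

\emph{Where elements of $\mathcal E_d^N$ come from.} Let $H\in\mathbb R^{N\times r}$ be a Gaussian matrix. If a pseudoexpectation in variables $v\in\mathbb R^r$ satisfies $\langle v,h_u\rangle^2=1$ for every row $h_u$ of $H$, then $x=Hv$ is a pseudo-random point of the hypercube lying in $\mathrm{col}(H)$, and its second-moment matrix is an element of $\mathcal E_d^N$ with range in $\mathrm{col}(H)$. The following theorem provides such a functional whenever $r\le N\le r^{3/2-\varepsilon}$.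

\begin{theorem}[Planted Affine Planes, Gaussian setting {\cite{GJJPR}}]\label{thm:pap}
For every $\varepsilon>0$ there is $c_0>0$ such that, if $r\le N\le r^{3/2-\varepsilon}$ and $h_1,\dots,h_N\sim\mathcal N(0,I_r)$ are independent, then with probability $1-o(1)$ as $r\to\infty$, for every even $D\le r^{c_0}$ there is a linear functional $\widetilde{\mathbb E}$ on polynomials in $v\in\mathbb R^r$ of degree at most $D$ with $\widetilde{\mathbb E}[1]=1$, $\widetilde{\mathbb E}[p^2]\ge0$ for $\deg p\le D/2$, and $\widetilde{\mathbb E}[(\langle v,h_u\rangle^2-1)q]=0$ for all $u\in[N]$ and $\deg q\le D-2$.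
\end{theorem}

\noindent
(The published theorem also gives $v\in\{\pm1/\sqrt r\}^r$, which we do not need. The $o(1)$ is uniform over admissible $N$, because the statement for $N=\lfloor r^{3/2-\varepsilon}\rfloor$ implies it for fewer vectors.)

With $r=n$ this already gives an element of $\mathcal E_d^N$ with range in a random $n$-dimensional subspace such as $V$, but no information on \emph{which} matrix it is, whereas we need it close to $\frac NnP$.

\emph{Averaging.} We therefore take $r$ much smaller than $n$. For most $r$-dimensional subspaces $U$ there is an element $M'(U)\in\mathcal E_d^N$ with range in $U$; we choose one, respecting signed permutations of the coordinates, and average over random $U\subset V$. The average lies in $\mathcal E^N_d$ by convexity, and it has more symmetry than its terms. Write $V=\mathrm{col}(G)$ with $G\in\mathbb R^{N\times n}$ Gaussian and expand the average in Hermite polynomials of the entries of $G$. Its diagonal is constant, so only the off-diagonal part is in question. Three facts determine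 it up to a small error.
\begin{itemize}
\item Symmetry leaves one free constant in degree two: the off-diagonal entries must be $\beta\langle g_i,g_j\rangle$, where $g_i$ are the rows of $G$. The requirement that the range lie in $V$ forces $\beta\approx1/n$.
\item Averaging damps degree $t$ in mean square: the squared $L^2$ norm is multiplied by at most about $(r/n)^{t/2}$ (Lemma~\ref{lem:L}).
\item A zero-diagonal matrix polynomial $Y$ of bounded degree in an $N\times s$ Gaussian matrix with our symmetries satisfies $\mathbb E\|Y\|^2\lesssim s^{-1}\,\mathbb E\|Y\|_F^2$ up to logarithms (Theorem~\ref{thm:norm}).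
\end{itemize}
Apart from its symmetry, we know nothing about $M'(U)$ except that its trace norm is $N$. A duality argument turns this into operator norm bounds: it uses the third fact twice, with $s=r$ and with $s=n$, and shows that the degree-$t$ part of the average has operator norm at most about
\[
\frac Nn\Big(\frac rn\Big)^{(t-2)/4}.
\]
For $t=2$ this has order one, as it must, since that part is $\approx\frac1nGG^\top-I_N$. Odd degrees vanish, and for $t\ge4$ there is a gain of at least $(r/n)^{1/2}$. Theorem~\ref{thm:pap} allows $r$ to be about $N^{2/3+\varepsilon}$, which gives the error $N^{-1/6+\varepsilon/2}$ up to logarithms.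

\subsection{Tools and conventions}

Constants $C,C_t,C_\delta$ depend only on the indicated parameters and may change from line to line. For a random matrix $Y$ we write $\|Y\|_{L^2}=(\mathbb E\|Y\|_F^2)^{1/2}$; for a scalar random variable, $\|\cdot\|_{L^p}$ is the usual norm. $\mathrm{off}(A)$ is $A$ with its diagonal replaced by $0$. A signed permutation matrix is a permutation matrix with signs attached to its nonzero entries. The standard Gaussian measure on $\mathbb R^k$ is $\gamma_k$.

\emph{Wiener chaos.} Let $h_t$ be the monic Hermite polynomial of degree $t$, orthogonal under $\gamma_1$. The space $L^2(\gamma_k)$ is the orthogonal sum of the chaoses of degree $t=0,1,2,\dots$; the $t$-th one is the (finite-dimensional) span of the functions $h_t(\langle\theta,g\rangle)$, $|\theta|=1$, and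
\begin{equation}\label{eq:hermite}
\mathbb E\,h_t(\langle\theta,g\rangle)\,h_t(\langle\theta',g\rangle)=t!\,\langle\theta,\theta'\rangle^t\qquad(|\theta|=|\theta'|=1).
\end{equation}
The chaoses of degree $\le t$ together span the polynomials of degree $\le t$. We write $J_t$ for the projection onto the $t$-th chaos, acting entrywise on matrix-valued functions; it commutes with orthogonal changes of variables. \emph{Hypercontractivity}: $\|q\|_{L^p}\le(p-1)^{t/2}\|q\|_{L^2}$ for polynomials $q$ of degree $\le t$ in Gaussian variables and $p\ge2$.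

\emph{Gaussian matrices} (Davidson--Szarek). If $B\in\mathbb R^{a\times b}$ has independent standard Gaussian entries and $a\ge b$, then for $\tau\ge0$
\begin{equation}\label{eq:DS}
\mathbb P[\|B\|\ge\sqrt a+\sqrt b+\tau]\le e^{-\tau^2/2},\qquad \mathbb P[\sigma_{\min}(B)\le\sqrt a-\sqrt b-\tau]\le e^{-\tau^2/2}.
\end{equation}

\emph{Matrix Rademacher series} \cite[Thm.~4.1.1]{Tropp}. For fixed $d_1\times d_2$ matrices $X_a$ and independent uniform signs $\epsilon_a$,
\begin{equation}\label{eq:tropp}
\mathbb P\Big[\Big\|\sum_a\epsilon_aX_a\Big\|\ge\tau\Big]\le(d_1+d_2)\,e^{-\tau^2/2v},\qquad v=\max\Big(\Big\|\sum_aX_aX_a^\top\Big\|,\Big\|\sum_aX_a^\top X_a\Big\|\Big).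
\end{equation}

\section{The elliptope near the identity, and a reduction}\label{sec:elliptope}

By (ii), a pseudoexpectation is determined by the moments $\widetilde{\mathbb E}[x^S]$, $x^S=\prod_{i\in S}x_i$, $|S|\le d$. They lie in $[-1,1]$: write $S$ as a disjoint union $S_1\sqcup S_2$ with $|S_1|,|S_2|\le d/2$; then $0\le\widetilde{\mathbb E}[(x^{S_1}\pm x^{S_2})^2]=2\pm2\,\widetilde{\mathbb E}[x^S]$. So the pseudoexpectations form a compact convex set, and $\mathcal E_d^N$, a linear image of it, is compact and convex. If $\Pi$ is a signed permutation matrix and $\widetilde{\mathbb E}$ is a pseudoexpectation with second-moment matrix $M$, then $q\mapsto\widetilde{\mathbb E}[q(\Pi x)]$ is one with second-moment matrix $\Pi M\Pi^\top$. So $\mathcal E_d^N$ is invariant under $M\mapsto\Pi M\Pi^\top$.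

\begin{lemma}\label{lem:ball}
If $\Delta$ is symmetric with zero diagonal and $\|\Delta\|\le0.56$, then $I_N+\Delta$ lies in the cut polytope, hence in $\mathcal E_d^N$ for every $d$.
\end{lemma}

\begin{proof}
If $g\sim\mathcal N(0,\Sigma)$ with unit variances, Sheppard's formula says $\mathbb E[\operatorname{sgn}g_i\operatorname{sgn}g_j]=\frac2\pi\arcsin\Sigma_{ij}$. So we choose $\Sigma_{ii}=1$ and $\Sigma_{ij}=\sin(\pi\Delta_{ij}/2)$ for $i\ne j$. We must check that $\Sigma\succeq0$. With entrywise powers $\Delta^{\circ k}$,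
\[
\Sigma=I_N+\sum_{k\text{ odd}}\pm\frac{(\pi/2)^k}{k!}\,\Delta^{\circ k}.
\]
Since $\Delta^{\circ k}$ is a principal submatrix of $\Delta^{\otimes k}$, $\|\Delta^{\circ k}\|\le\|\Delta\|^k$. Hence $\|\Sigma-I_N\|\le\sinh(\pi\|\Delta\|/2)\le\sinh(0.88)<1$ and $\Sigma\succ0$. As $|\Delta_{ij}|\le\|\Delta\|<1$, we get $\mathbb E[\operatorname{sgn}g_i\operatorname{sgn}g_j]=\Delta_{ij}$ for $i\ne j$. Thus $I_N+\Delta=\mathbb E[xx^\top]$ with $x=\operatorname{sgn}g\in\{\pm1\}^N$ almost surely.
\end{proof}

\begin{lemma}\label{lem:absorb}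
Let $\widehat M\in\mathcal E_d^N$, let $M$ be symmetric with unit diagonal, $\alpha\in(0,1)$, and let $\Delta$ be symmetric with zero diagonal. If $(1-\alpha)\|M-\widehat M\|+\|\Delta\|\le0.56\,\alpha$, then $(1-\alpha)M+\alpha I_N+\Delta\in\mathcal E_d^N$.
\end{lemma}

\begin{proof}
The matrix equals $(1-\alpha)\widehat M+\alpha(I_N+\Delta')$ with $\Delta'=\frac{1-\alpha}\alpha(M-\widehat M)+\frac1\alpha\Delta$. Both $M$ and $\widehat M$ have unit diagonal, so $\Delta'$ has zero diagonal. Also $\|\Delta'\|\le0.56$, so Lemma~\ref{lem:ball} and convexity apply.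
\end{proof}

\begin{proof}[Theorem~\ref{thm:strong}(1) implies Theorem~\ref{thm:strong}(2)]
Suppose that $\|\widehat M-M^{(\delta)}\|\le N^{-1/6+3\varepsilon}$ with $\widehat M\in\mathcal E_d^N$. For all $\alpha\in[N^{-1/6+4\varepsilon},1)$ and all $\Delta$ as in (2), $(1-\alpha)\|M^{(\delta)}-\widehat M\|+\|\Delta\|\le\alpha(N^{-\varepsilon}+\frac12)\le0.56\,\alpha$ once $N$ is large, and Lemma~\ref{lem:absorb} applies. So the event in (1) implies the one in (2).
\end{proof}

This reduction is the only place where $\alpha>0$ is used. We may also replace $M^{(\delta)}$ by a multiple of the projection. Since the law of $W$ is orthogonally invariant, $V$ is Haar distributed among the $n$-dimensional subspaces.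

\begin{lemma}\label{lem:diag}
W.h.p. $\ \|M^{(\delta)}-\frac NnP\|\le C_\delta\sqrt{\log N/N}$.
\end{lemma}

\begin{proof}
By rotation invariance, $P_{ii}=\|Pe_i\|^2$ is distributed as $\sum_{k\le n}z_k^2/\sum_{k\le N}z_k^2$ with independent standard Gaussian $z_k$. By $\chi^2$ tail bounds and a union bound over $i$, w.h.p.\ $\eta:=\max_i|\frac NnP_{ii}-1|\le C_\delta\sqrt{\log N/N}$. With $D=\operatorname{diag}(\frac NnP_{ii})$ we have $M^{(\delta)}=\frac NnD^{-1/2}PD^{-1/2}$, hence
\[
\Big\|M^{(\delta)}-\frac NnP\Big\|\le\frac Nn\,\|D^{-1/2}-I_N\|\,\big(\|D^{-1/2}\|+1\big)\le C_\delta\,\eta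
\]
as soon as $\eta\le\frac12$.
\end{proof}

\section{Averaging over small subspaces}\label{sec:avg}

Everything that remains to be proved for Theorem~\ref{thm:strong} concerns only $V$ and $P$. We may therefore take
\[
V=\mathrm{col}(G),\qquad G\in\mathbb R^{N\times n}\text{ standard Gaussian, with rows }g_1,\dots,g_N .
\]
Fix $\varepsilon\in(0,1/24)$ and put $r=\lceil N^{2/3+\varepsilon}\rceil$. We assume $N$ so large that $r\le n/64$. Let $H=G_{[r]}$ be the matrix of the first $r$ columns of $G$, with rows $h_i$. Let $R\in O(n)$ be Haar distributed and independent of $G$, and let $R_r\in\mathbb R^{n\times r}$ be its first $r$ columns. Then $\mathrm{col}(GR_r)$ is a random $r$-dimensional subspace of $V$, and $GR_r$ has the law of $H$. For scalar- or matrix-valued $f\in L^2(\gamma_{N\times r})$ define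
\[
(Lf)(G)=\mathbb E_R\,f(GR_r).
\]

\subsection{Degree two by hand}\label{sec:hand}

Suppose the matrix attached to $H$ were simply $I_N+\mathrm{off}(\frac1rHH^\top)$. This is roughly $\frac1rHH^\top$, the analogue of the witness for $\mathrm{col}(H)$. Since $\mathbb E_R[R_rR_r^\top]=\frac rnI_n$,
\[
L\Big[\tfrac1r\mathrm{off}(HH^\top)\Big]_{ij}=\tfrac1r\,g_i^\top\,\mathbb E_R[R_rR_r^\top]\,g_j=\tfrac1n\langle g_i,g_j\rangle\qquad(i\ne j).
\]
So the average is $I_N+\frac1n\mathrm{off}(GG^\top)$. It is close to $\frac1nGG^\top$ because $\|g_i\|^2\approx n$, and averaging further over the $G$ with a given column space turns $\frac1nGG^\top$ into $\frac NnP$, since $\mathbb E[G^\top G]=N I_n$.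

How did the size change? We have $\|\frac1r\mathrm{off}(HH^\top)\|_{L^2}^2=N(N-1)/r$, and after applying $L$ the value is $N(N-1)/n$: the squared norm dropped by the factor $r/n=(r/n)^{t/2}$ with $t=2$. The next lemma shows that this damping is the general rule, up to constants.

\subsection{The averaging operator in general}

\begin{lemma}\label{lem:L}
Let $\lambda_t=\mathbb E\|A\|^t$, where $A=R_r^\top R_r'$ for independent Haar matrices $R,R'\in O(n)$.
\begin{enumerate}
\item[(1)] $LJ_t=J_tL$. Moreover $Lf$ is invariant under $G\mapsto GQ$ for $Q\in O(n)$, and if $f(\Pi H)=\Pi f(H)\Pi^\top$ for all signed permutation matrices $\Pi$, then $(Lf)(\Pi G)=\Pi(Lf)(G)\Pi^\top$ for all such $\Pi$.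
\item[(2)] For every $O(n)$-invariant $\Psi\in L^2(\gamma_{N\times n})$, $L^*\Psi=\mathbb E[\Psi\mid H]$.
\item[(3)] $\|LJ_t\|^2\le\lambda_t$ and $\|L\sum_{t'\ge t}J_{t'}\|^2\le\lambda_t$ as operators on $L^2$. For fixed $t\ge1$ and $N$ large, $\lambda_t\le2(64r/n)^{t/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
For fixed $R$, the map $(C_Rf)(G)=f(GR_r)$ is an isometry $L^2(\gamma_{N\times r})\to L^2(\gamma_{N\times n})$, and $L=\mathbb E_RC_R$.

(1) If $\|\Theta\|_F=1$ then $\langle\Theta,GR_r\rangle=\langle\Theta R_r^\top,G\rangle$ with $\|\Theta R_r^\top\|_F=1$. So $C_R$ maps $h_t(\langle\Theta,H\rangle)$ into the $t$-th chaos; hence $C_RJ_t=J_tC_R$, and the same holds for $L$. Invariance holds because $QR$ is again Haar, and equivariance is immediate from the definition.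

(2) For fixed $R$, use $\Psi(G)=\Psi(GR)$ and then $GR\sim G$:
\[
\mathbb E\langle\Psi(G),f(GR_r)\rangle=\mathbb E\langle\Psi(GR),f((GR)_{[r]})\rangle=\mathbb E\langle\Psi(G),f(H)\rangle .
\]

(3) By \eqref{eq:hermite}, for $\|\Theta\|_F=\|\Theta'\|_F=1$,
\[
\mathbb E_G\big[h_t(\langle\Theta,GR_r\rangle)\,h_t(\langle\Theta',GR'_r\rangle)\big]=t!\,\langle\Theta R_r^\top,\Theta'R_r'^\top\rangle^t=t!\,\langle\Theta,\Theta'A^\top\rangle^t .
\]
Identify the $t$-th chaos isometrically with the symmetric tensors in $(\mathbb R^{N\times r})^{\otimes t}$ by $h_t(\langle\Theta,H\rangle)\leftrightarrow\sqrt{t!}\,\Theta^{\otimes t}$. The display says that on this chaos $C_R^*C_{R'}$ is the restriction of $\mathcal T^{\otimes t}$, where $\mathcal T\Theta'=\Theta'A^\top$. As $\|\mathcal T^{\otimes t}\|=\|A\|^t$,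
\[
|\langle C_Rf,C_{R'}f\rangle|\le\|A\|^t\|f\|^2_{L^2}
\]
for $f$ in the $t$-th chaos. Since $\|A\|\le1$ and distinct chaoses remain orthogonal, the same bound holds for $f$ in the sum of the chaoses of degree at least $t$. Now $\|Lf\|^2_{L^2}=\mathbb E_{R,R'}\langle C_Rf,C_{R'}f\rangle$ gives both operator bounds.

It remains to bound $\lambda_t$. Given $R$, the matrix $R^\top R'$ is Haar and $A$ is its upper left $r\times r$ block. The first $r$ columns of a Haar matrix are distributed as $B(B^\top B)^{-1/2}$ with $B\in\mathbb R^{n\times r}$ Gaussian. So, with $B_1$ the top $r\times r$ block of $B$, $\|A\|$ is distributed as $\|B_1(B^\top B)^{-1/2}\|\le\|B_1\|/\sigma_{\min}(B)$. By \eqref{eq:DS} with $\tau=2\sqrt r$, outside an event of probability at most $2e^{-2r}$ we have $\|B_1\|\le4\sqrt r$ and $\sigma_{\min}(B)\ge\sqrt n-3\sqrt r\ge\sqrt n/2$, the last step because $r\le n/64$. As $\|A\|\le1$ always, $\lambda_t\le(64r/n)^{t/2}+2e^{-2r}\le2(64r/n)^{t/2}$ for $N$ large.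
\end{proof}

\section{Operator norms of symmetric polynomial matrices}\label{sec:norm}

The damping in Lemma~\ref{lem:L} is in Frobenius norm, and the Frobenius norm of a matrix in $\mathcal E^N_d$ may be as large as $N$. For small $t$ the bound $N(r/n)^{t/4}$ that results is useless. The missing ingredient is that the degree-$t$ parts of our average, because of their symmetries, cannot concentrate on few eigenvectors.

\begin{theorem}\label{thm:norm}
Fix $t\ge2$. Let $t<s\le N$, $N\ge2t$, and let $X\in\mathbb R^{N\times s}$ have independent $\mathcal N(0,1)$ entries and rows $x_1,\dots,x_N$. Let $Y=Y(X)\in\mathbb R^{N\times N}$ be such that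
\begin{enumerate}
\item[(a)] its entries are polynomials of degree at most $t$ in $X$;
\item[(b)] $Y(\Pi X)=\Pi Y(X)\Pi^\top$ for all signed permutation matrices $\Pi$;
\item[(c)] $Y(XR)=Y(X)$ for all $R\in O(s)$;
\item[(d)] $Y_{ii}=0$ for all $i$.
\end{enumerate}
Then
\[
\mathbb E\|Y\|^2\le\kappa_N^2\,s^{-1}\,\mathbb E\|Y\|_F^2,\qquad\kappa_N^2=C_t(\log N)^{2t}.
\]
\end{theorem}

\emph{The smallest case.} Let $Y=\mathrm{off}(XX^\top)$. Then $\mathbb E\|Y\|_F^2=N(N-1)s$. As $XX^\top$ has rank at most $s$ and trace about $Ns$, its norm is at least about $N$; so when $s=o(N)$ the norm of $Y$ is w.h.p.\ at least $(1-o(1))N$, and the factor $s^{-1}$ cannot be improved. To see where it comes from, note that $Y_{ij}=\varphi(x_i,x_j)$ with $\varphi(x,y)=\langle x,y\rangle=\sum_{c\le s}x_cy_c$. As the kernel of an integral operator on $L^2(\gamma_s)$, $\varphi$ has the single nonzero eigenvalue $1$, on the $s$-dimensional space of linear functions. So $\|\varphi\|_{L^2}^2=s$ is spread evenly over $s$ eigenvalues, and sampling the kernel at $N$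 random points roughly preserves this. In general, (c) makes the kernel operator commute with $O(s)$, and by (b) its range consists of odd functions. Every nonzero $O(s)$-invariant space of odd polynomials of degree less than $s$ has dimension at least $s$, and this yields the factor $s^{-1}$.

\emph{The symmetries are needed.} Without (c), take $Y_{ij}=x_{i1}x_{j1}$ for $i\ne j$: here $\mathbb E\|Y\|_F^2=N(N-1)$ while $\|Y\|\ge\sum_ix_{i1}^2-\max_ix_{i1}^2\approx N$. Without the signs in (b), take $Y_{ij}=1$ for $i\ne j$, where $\|Y\|^2=(N-1)^2$ and $\|Y\|_F^2=N(N-1)$. In both cases there is no gain at all.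

The proof is given in Section~\ref{sec:normproof}. It makes the sampling heuristic rigorous, including terms in which $Y_{ij}$ also depends on rows other than $x_i,x_j$. We first use the theorem.

\section{Proof of Theorem~\ref{thm:strong}(1)}\label{sec:construction}

\subsection{A matrix for each small subspace}

For an $r$-dimensional subspace $U\subset\mathbb R^N$ let $\mathcal F(U)=\{M\in\mathcal E_d^N:\mathrm{range}\,M\subseteq U\}$, a compact convex set. Call $U$ \emph{good} if $\mathcal F(U)\neq\emptyset$.

\emph{Most $U$ are good.} Let $c_0=c_0(\varepsilon)$ be as in Theorem~\ref{thm:pap} and put $c=2c_0/3$, so that $d\le N^c\le r^{c_0}$ for $N$ large. Since $(\frac23+\varepsilon)(\frac32-\varepsilon)=1+\frac56\varepsilon-\varepsilon^2\ge1$, we have $r\le N\le r^{3/2-\varepsilon}$. Apply Theorem~\ref{thm:pap} to the rows of $H$. With probability $1-o(1)$ we obtain a functional $\widetilde{\mathbb E}_v$ of degree $d$, and then $q\mapsto\widetilde{\mathbb E}_v[q(Hv)]$ satisfies (i)--(iii) of Definition~\ref{def:elliptope}, because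 $x=Hv$ has $x_u=\langle v,h_u\rangle$. Its second-moment matrix $H\,\widetilde{\mathbb E}_v[vv^\top]\,H^\top$ has range in $\mathrm{col}(H)$. Hence
\[
u_0:=\mathbb P[\mathrm{col}(H)\text{ is good}]\longrightarrow1 .
\]

\emph{A canonical choice.} For good $U$ let $M'(U)$ be the element of $\mathcal F(U)$ of minimal Frobenius norm; it is unique, because $\|\cdot\|_F^2$ is strictly convex. The set of good subspaces is invariant under signed permutations $\Pi$, and uniqueness gives $M'(\Pi U)=\Pi M'(U)\Pi^\top$. The minimizer is a convenient choice with this equivariance.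

\emph{Measurability.} The set $\{(U,M):M\in\mathcal F(U)\}$ is closed, since $\mathcal E_d^N$ is compact and $(I-P_U)M=0$ is a closed condition; projecting along the compact factor, the set of good $U$ is closed. For a closed set $\mathcal C$ of matrices, $\rho_{\mathcal C}(U)=\min\{\|M\|_F:M\in\mathcal F(U)\cap\mathcal C\}$ ($=\infty$ if the set is empty) is lower semicontinuous by compactness, hence Borel. By uniqueness, $M'(U)\in\mathcal C$ if and only if $U$ is good and $\rho_{\mathcal C}(U)$ equals the unrestricted minimum. So $M'$ is Borel.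

Put
\[
u(H)=\mathbf 1[\mathrm{col}(H)\text{ good}],\qquad f(H)=u(H)\,M'(\mathrm{col}(H)),\qquad f^\circ(H)=f(H)-u(H)I_N ,
\]
with $f=0$ on the bad set. As $M'$ is positive semidefinite with unit diagonal, $f^\circ=\mathrm{off}(f)$ and
\begin{equation}\label{eq:fbounds}
\|f^\circ\|_F\le\|f\|_F\le\operatorname{tr}f\le N,\qquad\|f^\circ\|_*\le\operatorname{tr}f+N\le2N .
\end{equation}
Both $u$ and $f^\circ$ depend only on $\mathrm{col}(H)=\mathrm{col}(-H)$, so their odd chaos components vanish. Also $f^\circ(\Pi H)=\Pi f^\circ(H)\Pi^\top$ for signed permutations $\Pi$. Flipping the sign of row $i$ shows $\mathbb E f^\circ_{ij}=-\mathbb E f^\circ_{ij}$ for $j\neq i$, so $\mathbb E f^\circ=0$.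

\subsection{The chaos components of the average}

Let $F=Lf^\circ=\sum_{t\ge2,\ t\text{ even}}F_t$ with $F_t=J_tF=LJ_tf^\circ$. By Lemma~\ref{lem:L}(1), and since $J_t$ commutes with $G\mapsto\Pi G$ and $G\mapsto GQ$, each $F_t$ is a polynomial of degree at most $t$ with zero diagonal, equivariant under signed permutations and $O(n)$-invariant. So, for $2\le t\le20$ and $N$ large, $F_t$ satisfies the hypotheses of Theorem~\ref{thm:norm} with $s=n$.

\emph{Degree $2$.} For $i\ne j$, the sign flips in (b) show that $(F_2)_{ij}$ is odd in $g_i$, odd in $g_j$ and even in every other row. Having degree at most two, it is a bilinear form $g_i^\top Bg_j$. By $O(n)$-invariance $B$ commutes with $O(n)$, so it is a scalar matrix, and by permutation equivariance the scalar is the same for all $i\ne j$. Thus $F_2=\beta\,\mathrm{off}(GG^\top)$ with a deterministic $\beta=\beta_N$.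

\emph{Degrees $4\le t\le20$.} Beyond its symmetry we know little about $f^\circ$ except $\|f^\circ\|_*\le2N$. To use this, we test $F_t$ against itself and move $L$ to the other side. Let
\[
Y_t=L^*F_t=\mathbb E[F_t\mid H]
\]
(Lemma~\ref{lem:L}(2)). Write $G=(H,H')$, so that $Y_t(H)=\mathbb E_{H'}F_t(H,H')$. Since $\Pi H'\sim H'$, and since $F_t$ is invariant under $\operatorname{diag}(Q,I)\in O(n)$ for $Q\in O(r)$, the matrix $Y_t$ satisfies the hypotheses of Theorem~\ref{thm:norm} with $s=r$. Let $\kappa_N$ denote the largest of the constants in Theorem~\ref{thm:norm} for $2\le t\le20$. Then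
\begin{align*}
\|F_t\|_{L^2}^2=\mathbb E\langle F_t,Lf^\circ\rangle=\mathbb E\langle Y_t,f^\circ\rangle
&\le2N\,\mathbb E\|Y_t\|&&\text{(trace duality and \eqref{eq:fbounds})}\\
&\le2N\kappa_N\,r^{-1/2}\,\|Y_t\|_{L^2}&&\text{(Theorem~\ref{thm:norm}, $s=r$)}\\
&\le2N\kappa_N\,r^{-1/2}\sqrt{\lambda_t}\;\|F_t\|_{L^2},
\end{align*}
where the last step uses $Y_t=L^*J_tF_t$ and $\|L^*J_t\|=\|(J_tL)^*\|=\|LJ_t\|\le\sqrt{\lambda_t}$. Hence $\|F_t\|_{L^2}\le2N\kappa_Nr^{-1/2}\sqrt{\lambda_t}$, and Theorem~\ref{thm:norm} with $s=n$ gives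
\[
(\mathbb E\|F_t\|^2)^{1/2}\le\kappa_N\,n^{-1/2}\|F_t\|_{L^2}\le2\kappa_N^2\,\frac N{\sqrt{rn}}\,\sqrt{\lambda_t}\le C\kappa_N^2\,\frac Nn\Big(\frac rn\Big)^{1/2}\le C_\delta(\log N)^C\,N^{-1/6+\varepsilon/2}.
\]
Here we used $\sqrt{\lambda_t}\le\sqrt2\,(64r/n)^{t/4}\le C\,r/n$ for $t\ge4$ and $r/n\le C_\delta N^{-1/3+\varepsilon}$.

\emph{Degrees above $20$.} For such $t$ the Frobenius norm bound suffices: by Lemma~\ref{lem:L}(3) and \eqref{eq:fbounds}, $F_{>20}:=L\sum_{t>20}J_tf^\circ$ satisfies
\[
\|F_{>20}\|_{L^2}\le\sqrt{\lambda_{20}}\,N\le C_\delta N^{1+5(-1/3+\varepsilon)}\le C_\delta N^{-1/4}.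
\]

\emph{The scalar $Lu$.} The mean of $u$ is $u_0$ and its component of degree $1$ vanishes. So $Lu=u_0+e$ with $e=L\sum_{t\ge2}J_tu$, and $(\mathbb Ee^2)^{1/2}\le\sqrt{\lambda_2}\le C_\delta N^{-1/6+\varepsilon/2}$.

Since $Lf=(Lu)I_N+F$, collecting these bounds in $\Xi=eI_N+\sum_{4\le t\le20}F_t+F_{>20}$ gives, for $N$ large,
\begin{equation}\label{eq:Lf}
Lf=u_0I_N+\beta\,\mathrm{off}(GG^\top)+\Xi,\qquad\mathbb E\|\Xi\|\le N^{-1/6+\varepsilon}.
\end{equation}

\subsection{The range condition determines $\beta$}

The matrix $(Lf)(G)$ is an average of symmetric matrices whose ranges lie in $\mathrm{col}(GR_r)\subseteq V$. As $\delta<1$ we have $n<N$, so there is a unit vector $y\perp V$. Then $y^\top(Lf)y=0$ and $G^\top y=0$, so $y^\top\mathrm{off}(GG^\top)y=-\sum_iy_i^2\|g_i\|^2$. By \eqref{eq:Lf},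
\[
0=u_0-\beta\sum_iy_i^2\|g_i\|^2+y^\top\Xi y .
\]
Put $\xi=\max_i\big|\|g_i\|^2-n\big|$. The last identity gives $|u_0-\beta n|\le|\beta|\,\xi+\|\Xi\|$, in which $y$ no longer appears. From the tail bound $\mathbb P[|\|g_i\|^2-n|>\tau]\le2e^{-c'\min(\tau^2/n,\tau)}$, with an absolute constant $c'>0$, and a union bound, $\mathbb E\xi\le C_\delta\sqrt{n\log N}$. Taking expectations,
\[
|u_0-\beta n|\le C_\delta\,|\beta n|\sqrt{\frac{\log N}n}+N^{-1/6+\varepsilon}.
\]
Hence $\beta n$ is bounded, and then $|u_0-\beta n|\le C_\delta N^{-1/6+\varepsilon}$. Rewrite \eqref{eq:Lf} as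
\[
Lf-\frac{u_0}nGG^\top=\big(u_0I_N-\beta\operatorname{diag}(\|g_i\|^2)\big)+\Big(\beta-\frac{u_0}n\Big)GG^\top+\Xi .
\]
The first term has norm at most $|u_0-\beta n|+|\beta|\xi$, and $\mathbb E\|GG^\top\|\le C_\delta n$ by \eqref{eq:DS}. Therefore
\begin{equation}\label{eq:LfGG}
\mathbb E\Big\|Lf-\frac{u_0}nGG^\top\Big\|\le C_\delta N^{-1/6+\varepsilon}.
\end{equation}

\subsection{From $GG^\top$ to the projection}

The matrix $GG^\top$ is not a function of $V$ alone, so we condition on $V$. Write $G=\Theta S^{1/2}$ with $S=G^\top G$ and $\Theta^\top\Theta=I_n$. For $Q\in O(N)$, $QG\sim G$ has polar parts $(Q\Theta,S)$. Taking $Q$ Haar and independent of $G$ shows that $\Theta$ is uniform on the Stiefel manifold and independent of $S$. Since $\mathbb E[S]=NI_n$, we get $\mathbb E[GG^\top\mid\Theta]=N\Theta\Theta^\top=NP$, and hence $\mathbb E[GG^\top\mid V]=NP$, as $V=\mathrm{col}(\Theta)$.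

Let $\bar F=\mathbb E[Lf\mid V]$ and $\bar u=\mathbb E[Lu\mid V]$. By Jensen's inequality, \eqref{eq:LfGG} and the bound on $e$, for $N$ large,
\begin{equation}\label{eq:cond}
\mathbb E\Big\|\bar F-u_0\frac NnP\Big\|\le C_\delta N^{-1/6+\varepsilon},\qquad\mathbb E|\bar u-u_0|\le\mathbb E|e|\le N^{-1/6+\varepsilon}.
\end{equation}
With $U=\mathrm{col}(GR_r)\subset V$ we have
\[
\bar F=\mathbb E\big[\mathbf 1[U\text{ good}]\,M'(U)\,\big|\,V\big],\qquad\bar u=\mathbb P[U\text{ good}\mid V].
\]
So, where $\bar u>0$, the matrix $\widehat M:=\bar F/\bar u$ is the mean of $M'(U)$ given $V$ and the event that $U$ is good. Each $M'(U)$ lies in the compact convex set $\mathcal E_d^N$ and has range in $V$; hence $\widehat M\in\mathcal E_d^N$ and $\mathrm{range}\,\widehat M\subseteq V$. Moreover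
\[
\Big\|\widehat M-\frac NnP\Big\|\le\frac1{\bar u}\Big(\Big\|\bar F-u_0\frac NnP\Big\|+\frac Nn|\bar u-u_0|\Big).
\]
As $u_0\to1$, \eqref{eq:cond} and Markov's inequality give, w.h.p., $\bar u\ge\frac12$ and $\|\widehat M-\frac NnP\|\le N^{-1/6+2\varepsilon}$. Together with Lemma~\ref{lem:diag}, w.h.p. $\|\widehat M-M^{(\delta)}\|\le N^{-1/6+3\varepsilon}$. This proves Theorem~\ref{thm:strong}(1), and with Section~\ref{sec:elliptope} also Theorem~\ref{thm:strong}(2) and Theorem~\ref{thm:main}, given Theorem~\ref{thm:norm}. \qed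

\section{Proof of Theorem~\ref{thm:norm}}\label{sec:normproof}

The plan is as follows. We split $Y$ into terms given by a kernel $\varphi(x_i,x_j,x_B)$ with independent arguments, remove the sums over the inner arguments $x_B$ by a Khintchine inequality, compare the resulting sampled matrix with the integral operator with kernel $\varphi$, and bound the norm of that operator through the multiplicity of its top singular value.

Note that $N\ge4$, so $\log N\ge1$. Put $p=\lceil\log N\rceil\ge2$; then $N^{1/p}\le e$, so maxima over $N$ terms cost only a constant in $L^p$.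

\subsection{Splitting $Y$ into kernels}

For $i\ne j$ let $Y_{ij}=\sum_{A\subseteq[N]}(Y_{ij})_A$ be the Hoeffding decomposition,
\[
(Y_{ij})_A=\sum_{B\subseteq A}(-1)^{|A\setminus B|}\,\mathbb E[Y_{ij}\mid(x_a)_{a\in B}],
\]
so that $(Y_{ij})_A$ depends on $(x_a)_{a\in A}$ and has mean zero in each of these arguments. Components with different $A$ are orthogonal. Flipping the sign of one row in (b) shows that $Y_{ij}$ is odd in $x_i$ and in $x_j$ and even in every other row. Therefore $(Y_{ij})_A=0$ unless $i,j\in A$: the mean of an odd function is zero. In the Hermite expansion of $(Y_{ij})_A$ each term has positive degree in each row of $A$ and total degree at most $t$, so $(Y_{ij})_A=0$ when $|A|>t$. By permutation equivariance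
\[
(Y_{ij})_{\{i,j\}\cup B}=\varphi_b(x_i,x_j,x_B),\qquad B\subseteq[N]\setminus\{i,j\},\quad b=|B|\le t-2,
\]
where $\varphi_b$ does not depend on $i,j,B$ and is symmetric in its last $b$ arguments. The function $\varphi_b$ is a polynomial of degree at most $t$, has mean zero in each argument, is odd in each of its first two arguments and even in each of the others, and, by (c), is invariant under the simultaneous action of $O(s)$ on all arguments.

Let $Y^{(b)}_{ij}=\sum_{|B|=b}\varphi_b(x_i,x_j,x_B)$ for $i\neq j$, with $B\subseteq[N]\setminus\{i,j\}$, and $Y^{(b)}_{ii}=0$. By (d), $Y=\sum_bY^{(b)}$. Write $m=b+2\le t$, and let $\|\varphi_b\|$ be the norm of $\varphi_b$ in $L^2(\gamma_s^{\otimes m})$. By orthogonality and $N\ge2t$, $\mathbb E\|Y\|_F^2=\sum_b\mathbb E\|Y^{(b)}\|_F^2$ and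
\begin{equation}\label{eq:frob}
\mathbb E\|Y^{(b)}\|_F^2=N(N-1)\tbinom{N-2}b\|\varphi_b\|^2\ge c_tN^m\|\varphi_b\|^2,\qquad c_t>0.
\end{equation}
Since $\|Y\|^2\le t\sum_b\|Y^{(b)}\|^2$, it suffices to show
\begin{equation}\label{eq:goal}
\mathbb E\|Y^{(b)}\|^2\le C_t(\log N)^{2t}\,\frac{N^m}s\,\|\varphi_b\|^2 .
\end{equation}
From now on $b$ is fixed and $\varphi=\varphi_b$.

\emph{Decoupling.} Different arguments of $\varphi$ should range over disjoint, hence independent, sets of rows. Let $\chi:[N]\to[m]$ be uniformly random and $I_k=\chi^{-1}(k)$. Any given distinct $i_1,\dots,i_m$ satisfy $\chi(i_k)=k$ for all $k$ with probability $m^{-m}$, so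
\[
Y^{(b)}=\frac{m^m}{b!}\,\mathbb E_\chi Z_\chi,\qquad Z_\chi=\sum_{i_k\in I_k,\,k\le m}\varphi(x_{i_1},\dots,x_{i_m})\,E_{i_1i_2},
\]
where $E_{ij}$ are the matrix units. By Jensen's inequality it suffices to prove \eqref{eq:goal} with $Z=Z_\chi$ in place of $Y^{(b)}$, for fixed disjoint $I_1,\dots,I_m$. If some $I_k$ is empty then $Z=0$, so we assume that all are nonempty.

\subsection{Two moment inequalities}

\begin{lemma}\label{lem:moments}
Let all matrices have dimensions at most $N^{C_t}$.
\begin{enumerate}
\item[(1)] For fixed $X_a$, independent uniform signs $\epsilon_a$ and $q\in\{p,2p\}$,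
\[
\Big(\mathbb E\Big\|\sum_a\epsilon_aX_a\Big\|^q\Big)^{1/q}\le C_t\sqrt{\log N}\;\max\Big(\Big\|\sum_aX_aX_a^\top\Big\|,\Big\|\sum_aX_a^\top X_a\Big\|\Big)^{1/2}.
\]
\item[(2)] For independent positive semidefinite $Q_a$ with finite moments and $S=\sum_aQ_a$,
\[
(\mathbb E\|S\|^p)^{1/p}\le2\,\|\mathbb ES\|+C_t\log N\,\big(\mathbb E\max_a\|Q_a\|^p\big)^{1/p}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $v$ be as in \eqref{eq:tropp}, $D=d_1+d_2$ and $\tau_0=2\sqrt{v\log D}$. We may assume $v>0$. For $\tau\ge\tau_0$ we have $D\le e^{\tau^2/4v}$, so the right side of \eqref{eq:tropp} is at most $e^{-\tau^2/4v}$. Hence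
\[
\mathbb E\Big\|\sum_a\epsilon_aX_a\Big\|^q\le\tau_0^q+\int_0^\infty q\tau^{q-1}e^{-\tau^2/4v}\,d\tau=\tau_0^q+(4v)^{q/2}\,\Gamma\big(\tfrac q2+1\big),
\]
and the $q$-th root is at most $C\sqrt v\,(\sqrt{\log D}+\sqrt q)\le C_t\sqrt{v\log N}$.

(2) Put $E_p=(\mathbb E\|S\|^p)^{1/p}<\infty$ and $\mu=(\mathbb E\max_a\|Q_a\|^p)^{1/p}$. By symmetrization, $E_p\le\|\mathbb ES\|+2(\mathbb E\|\sum_a\epsilon_aQ_a\|^p)^{1/p}$. Since $Q_a^2\preceq\|Q_a\|Q_a$, we have $\|\sum_aQ_a^2\|\le\max_a\|Q_a\|\,\|S\|$. Part (1), applied conditionally on the $Q_a$ with a constant $C_t$ that we now keep fixed, and the Cauchy--Schwarz inequality give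
\[
E_p\le\|\mathbb ES\|+2C_t\sqrt{\log N}\;\mu^{1/2}E_p^{1/2}\le\|\mathbb ES\|+2C_t^2\log N\;\mu+\tfrac12E_p .
\]
Subtract $\frac12E_p$ and multiply by $2$.
\end{proof}

\subsection{Removing the inner sums}

The entries of $Z$ are sums over $i_3,\dots,i_m$. We trade each sum for an extra row or column index. For a partition $[m]=\mathcal R\sqcup\mathcal C\sqcup\mathcal S$ with $1\in\mathcal R$, $2\in\mathcal C$, let $Z_{\mathcal R,\mathcal C}$ be the matrix with rows indexed by $(i_k)_{k\in\mathcal R}$, columns by $(i_k)_{k\in\mathcal C}$ (always $i_k\in I_k$), and entries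
\[
\sum_{i_k\in I_k,\,k\in\mathcal S}\varphi(x_{i_1},\dots,x_{i_m}) .
\]
Thus $Z=Z_{\{1\},\{2\}}$, up to zero rows and columns. Let $k\in\mathcal S$, and let $X_a$ collect the terms of $Z_{\mathcal R,\mathcal C}$ with $i_k=a$. Since $\varphi$ has mean zero in its $k$-th argument, $Z_{\mathcal R,\mathcal C}=\sum_{a\in I_k}X_a$ is, conditionally on the rows outside $I_k$, a sum of independent mean-zero matrices. Placing the $X_a$ side by side gives $Z_{\mathcal R,\mathcal C\cup k}$, and stacking them gives $Z_{\mathcal R\cup k,\mathcal C}$, so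
\[
\sum_aX_aX_a^\top=Z_{\mathcal R,\mathcal C\cup k}Z_{\mathcal R,\mathcal C\cup k}^\top,\qquad\sum_aX_a^\top X_a=Z_{\mathcal R\cup k,\mathcal C}^\top Z_{\mathcal R\cup k,\mathcal C}.
\]
Symmetrization, $\mathbb E\|\sum X_a\|^{2p}\le2^{2p}\,\mathbb E\|\sum\epsilon_aX_a\|^{2p}$, and Lemma~\ref{lem:moments}(1) with $q=2p$ give
\[
\mathbb E\|Z_{\mathcal R,\mathcal C}\|^{2p}\le(C_t\sqrt{\log N})^{2p}\big(\mathbb E\|Z_{\mathcal R\cup k,\mathcal C}\|^{2p}+\mathbb E\|Z_{\mathcal R,\mathcal C\cup k}\|^{2p}\big).
\]
After $m-2$ steps no sums remain. For $B\subseteq[m]$ with $1\in B$ and $2\in B':=[m]\setminus B$ write $\mathcal K_B=Z_{B,B'}$, so that $\mathcal K_B[(i_k)_{k\in B};(i_k)_{k\in B'}]=\varphi(x_{i_1},\dots,x_{i_m})$. We have shown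
\begin{equation}\label{eq:khin}
(\mathbb E\|Z\|^{2p})^{1/2p}\le C_t(\log N)^{(m-2)/2}\max_{B\ni1,\,B'\ni2}(\mathbb E\|\mathcal K_B\|^{2p})^{1/2p}.
\end{equation}

\subsection{From the sampled kernel to the kernel operator}

Fix $B$. We replace the sampled arguments $x_{i_k}$, one at a time, by coordinates in function space. Let $(e_\kappa)$ be an orthonormal basis of the polynomials of degree at most $t$ in $L^2(\gamma_s)$; it has at most $(N+t)^t$ elements. For $T\subseteq[m]$ put
\[
\varphi_T(\kappa_T;x_{T^c})=\int\varphi(x)\prod_{k\in T}e_{\kappa_k}(x_k)\,d\gamma(x_T),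
\]
and let $\mathcal K_{B,T}$ be the analogue of $\mathcal K_B$ in which, for each $k\in T$, the index $i_k\in I_k$ is replaced by $\kappa_k$, with entries $\varphi_T(\kappa_T;(x_{i_k})_{k\notin T})$. Then $\mathcal K_{B,\emptyset}=\mathcal K_B$, while $\mathcal K_{B,[m]}$ is deterministic. Consider the integral operator
\[
\mathcal A:L^2(\gamma_s^{B'})\to L^2(\gamma_s^B),\qquad(\mathcal Ah)(x_B)=\int\varphi(x)\,h(x_{B'})\,d\gamma(x_{B'}),
\]
and let $\sigma_B=\|\mathcal A\|$. Since $\varphi$ lies in the span of the products $\prod_{k\le m}e_{\kappa_k}(x_k)$, the entries of $\mathcal K_{B,[m]}$ are the coefficients of $\varphi$ in these products, and $\|\mathcal K_{B,[m]}\|=\sigma_B$.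

\emph{One step.} Let $k\notin T$ and suppose $k\in B$ (otherwise transpose). Let $\mathcal K_a$ be the block of rows of $\mathcal K_{B,T}$ with $i_k=a$. Then
\[
\mathcal K_{B,T}^\top\mathcal K_{B,T}=\sum_{a\in I_k}Q_a,\qquad Q_a=\mathcal K_a^\top\mathcal K_a .
\]
Given the rows outside $I_k$, the $Q_a$ are independent and identically distributed. As a function of $x_a$, $\mathcal K_a$ has entries in the span of $(e_\kappa)$, and its coefficient of $e_\kappa$ is the block of $\mathcal K_{B,T\cup k}$ with $\kappa_k=\kappa$. By Parseval,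
\[
\mathbb E_{x_a}Q_a=\mathcal K_{B,T\cup k}^\top\mathcal K_{B,T\cup k}.
\]
For the maximum in Lemma~\ref{lem:moments}(2) we use $\|Q_a\|\le\|\mathcal K_a\|_F^2$. By hypercontractivity for each entry, followed by Parseval in $\kappa_T$,
\[
\big\|\,\|\mathcal K_a\|_F^2\,\big\|_{L^p}\le\sum_{(i_l)_{l\notin T\cup k}}\ \sum_{\kappa_T}\|\varphi_T(\kappa_T;\cdot)\|_{L^{2p}}^2\le N^{m-|T|-1}(2p)^t\|\varphi\|^2,
\]
and $(\mathbb E\max_a\|Q_a\|^p)^{1/p}\le N^{1/p}\max_a\|\,\|Q_a\|\,\|_{L^p}$ with $N^{1/p}\le e$. Apply Lemma~\ref{lem:moments}(2) conditionally on the rows outside $I_k$, on which $\mathcal K_{B,T\cup k}$ depends, then take $L^p$ norms and use Minkowski's inequality: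
\[
\big\|\,\|\mathcal K_{B,T}\|^2\,\big\|_{L^p}\le2N\,\big\|\,\|\mathcal K_{B,T\cup k}\|^2\,\big\|_{L^p}+C_t(\log N)^{t+1}N^{m-|T|-1}\|\varphi\|^2 .
\]

\emph{All steps.} Iterate from $T=\emptyset$ to $T=[m]$. Each step multiplies by $2N$ and lowers the power of $N$ in the next error term by one, so the errors add up to at most $C_t(\log N)^{t+1}N^{m-1}\|\varphi\|^2$:
\begin{equation}\label{eq:sample}
\big\|\,\|\mathcal K_B\|^2\,\big\|_{L^p}\le C_t\big[N^m\sigma_B^2+(\log N)^{t+1}N^{m-1}\|\varphi\|^2\big].
\end{equation}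

\subsection{The kernel operator has high multiplicity}

\begin{lemma}\label{lem:mult}
$\sigma_B^2\le\|\varphi\|^2/s$.
\end{lemma}

\begin{proof}
We may assume $\sigma_B>0$. Let $\mathcal V$ be the eigenspace of $\mathcal A\mathcal A^*$ with eigenvalue $\sigma_B^2$; it is nonzero since $\mathcal A$ has finite rank. We show $\dim\mathcal V\ge s$; then $\|\varphi\|^2=\|\mathcal A\|_{HS}^2\ge s\,\sigma_B^2$.

The space $\mathcal V$ lies in the range of $\mathcal A$, so it consists of polynomials in $x_B$ of total degree at most $t$. It is invariant under the simultaneous action of $O(s)$ on the arguments, because $\varphi$ and $\gamma_s$ are. Its elements are odd under $x_B\mapsto-x_B$: $\varphi$ is odd in $x_1$, the set $B$ contains $1$ but not $2$, and $\varphi$ is even in $x_k$ for $k\ge3$.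

Decompose $\mathcal V$ under the commuting diagonal sign matrices $D_\epsilon\in O(s)$ into the spaces
\[
\mathcal V_S=\Big\{f\in\mathcal V:f(D_\epsilon x_B)=\prod_{c\in S}\epsilon_c\cdot f(x_B)\text{ for all }\epsilon\Big\},\qquad S\subseteq[s].
\]
Some $\mathcal V_S$ is nonzero; fix such an $S$. Taking $D_\epsilon=-I$, oddness forces $|S|$ to be odd, so $|S|\ge1$. Every monomial of an element of $\mathcal V_S$ has odd total degree in the $c$-th coordinates $(x_{k,c})_{k\in B}$ for each $c\in S$, so $|S|\le t\le s-1$. The permutation matrices in $O(s)$ carry $\mathcal V_S$ onto $\mathcal V_{S'}$ for every $S'$ with $|S'|=|S|$. Hence $\dim\mathcal V\ge\binom s{|S|}\ge s$.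
\end{proof}

The hypothesis $t<s$ excludes $S=[s]$. Invariance and oddness alone would not suffice: $\det(x_1,\dots,x_s)$ spans a one-dimensional space invariant under $O(s)$, and it is odd under $x\mapsto-x$ when $s$ is odd.

\subsection{Conclusion}

As $s\le N$, \eqref{eq:sample} and Lemma~\ref{lem:mult} give $\big\|\,\|\mathcal K_B\|^2\,\big\|_{L^p}\le C_t(\log N)^{t+1}N^ms^{-1}\|\varphi\|^2$. With \eqref{eq:khin},
\[
\mathbb E\|Z\|^2\le(\mathbb E\|Z\|^{2p})^{1/p}\le C_t(\log N)^{m-2+t+1}\,\frac{N^m}s\,\|\varphi\|^2,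
\]
and $m-2+t+1\le2t$. This is \eqref{eq:goal} for $Z$. With \eqref{eq:frob} it proves Theorem~\ref{thm:norm}. \qed

\section{Degree $2N$: proof of Proposition~\ref{prop:cut}}\label{sec:cut}

\emph{$\mathcal E_{2N}^N$ is the cut polytope $(N\ge2)$.} We have to show that $\mathcal E_{2N}^N$ is contained in the cut polytope. Let $M\in\mathcal E_{2N}^N$ with pseudoexpectation $\widetilde{\mathbb E}$. For $y\in\{\pm1\}^N$ put $\ell_i=\frac{1+x_iy_i}2$ and $p_y=\prod_i\ell_i$, a polynomial of degree $N$. We have
\[
\ell_i^2-\ell_i=\tfrac14(x_i^2-1),\qquad x_i\ell_i-y_i\ell_i=\tfrac{y_i}2(x_i^2-1).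
\]
Replacing the factors $\ell_i^2$ of $p_y^2$ by $\ell_i$ one at a time, each time using (ii) with a cofactor of degree at most $2N-2$, gives $\widetilde{\mathbb E}[p_y^2]=\widetilde{\mathbb E}[p_y]$. For $i\ne j$, replacing $x_i\ell_i$ by $y_i\ell_i$ and then $x_j\ell_j$ by $y_j\ell_j$, with cofactors of degree at most $N\le2N-2$, gives $\widetilde{\mathbb E}[x_ix_jp_y]=y_iy_j\widetilde{\mathbb E}[p_y]$. Put $\mu_y=\widetilde{\mathbb E}[p_y]=\widetilde{\mathbb E}[p_y^2]\ge0$. Since $\sum_yp_y=\prod_i\big(\frac{1+x_i}2+\frac{1-x_i}2\big)=1$, $\mu$ is a probability measure, and $M=\sum_y\mu_y\,yy^\top$ (on the diagonal both sides are $1$).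

\emph{Upper bound over the cut polytope.} For symmetric $A$, $\langle W,A\rangle$ has variance $\frac2N\|A\|_F^2$. So for $x,y\in\{\pm1\}^N$
\[
\mathbb E(x^\top Wx-y^\top Wy)^2=\frac2N\|xx^\top-yy^\top\|_F^2=\frac4N\,(N-\langle x,y\rangle)(N+\langle x,y\rangle)\le8\,(N-\langle x,y\rangle)=4\|x-y\|^2 .
\]
The right side is $\mathbb E(2\langle g,x-y\rangle)^2$ for $g\sim\mathcal N(0,I_N)$. By the Sudakov--Fernique comparison inequality,
\[
\mathbb E\max_xx^\top Wx\le2\,\mathbb E\max_x\langle g,x\rangle=2\,\mathbb E\sum_i|g_i|=2\sqrt{2/\pi}\,N .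
\]
Each $x^\top Wx$ has variance $2N$, so by the Borell--TIS inequality the maximum deviates from its mean by $o(N)$ w.h.p.; it is at most $(2\sqrt{2/\pi}+o(1))N$.

\emph{Value at the witness.} By Lemma~\ref{lem:diag}, w.h.p.\ $\|M^{(\delta)}-\frac NnP\|=o(1)$. Also $\|W\|_*\le\sqrt N\,\|W\|_F=O(N)$ w.h.p., because $\mathbb E\|W\|_F^2=N+1$ and, by the law of large numbers, $\|W\|_F^2\le2N$ w.h.p.; and $\operatorname{tr}W\sim\mathcal N(0,2)$ is $o(N)$ w.h.p. Hence, with $\lambda_1(W)\ge\lambda_2(W)\ge\cdots$ the eigenvalues of $W$,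
\[
\langle W,M^{(\alpha,\delta)}\rangle=(1-\alpha)\frac Nn\sum_{k\le n}\lambda_k(W)+o(N)=(1-\alpha)\,m(\delta)\,N+o(N)
\]
w.h.p. For the last step, the semicircle law gives convergence of the quantiles of the eigenvalue distribution; since $\|W\|\le3$ w.h.p.\ these are bounded, so the mean of the top $n$ eigenvalues converges to $m(\delta)$ in probability. If $(1-\alpha)m(\delta)>2\sqrt{2/\pi}$, then w.h.p.\ this value exceeds the maximum of $\langle W,\cdot\rangle$ over the cut polytope, and $M^{(\alpha,\delta)}\notin\mathcal E_{2N}^N$. \qed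

\begin{thebibliography}{9}

\bibitem{GJJPR}
Ghosh, Jeronimo, Jones, Potechin, and Rajendran,
\emph{Sum-of-Squares Lower Bounds for Sherrington--Kirkpatrick via Planted Affine Planes},
FOCS 2020.

\bibitem{KB}
Dmitriy Kunisky and Afonso S. Bandeira,
\emph{A Tight Degree 4 Sum-of-Squares Lower Bound for the Sherrington--Kirkpatrick Hamiltonian},
arXiv:1907.11686 (2019).

\bibitem{Tropp}
Tropp,
\emph{An Introduction to Matrix Concentration Inequalities}.

\end{thebibliography}

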